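# Hiding a power behind a shift: many maximal reducts with one field of exponents

## 1. Functions that are linear in a hidden function

All structures here are expansions of the real field $(\mathbb R,<,+,\cdot)$. "Definable" means definable with real parameters, and two structures are identified when they define the same sets. Thus $\mathcal M$ is a reduct of $\mathcal N$, and $\mathcal N$ an expansion of $\mathcal M$, when every set definable in $\mathcal M$ is definable in $\mathcal N$.

**Definition (o-minimal, polynomially bounded).** A structure is o-minimal if every definable subset of $\mathbb R$ is a finite union of points and intervals. It is polynomially bounded if for every definable $g:\mathbb R\to\mathbb R$ there is $n$ with $|g(x)|\le x^n$ for all large $x$.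

**Definition (field of exponents).** For $\mathcal M$ o-minimal, $k(\mathcal M)$ is the set of $r\in\mathbb R$ such that $x\mapsto x^r$ on $(0,\infty)$ is definable in $\mathcal M$. It is a subfield of $\mathbb R$.

For example, $\mathbb R_{an}$ (the real field with all restricted analytic functions) has $k(\mathbb R_{an})=\mathbb Q$. This is the case $K=\mathbb Q$ of a theorem recalled in Section 3. Since a field of exponents always contains $\mathbb Q$, every reduct of $\mathbb R_{an}$, the real field included, has field of exponents $\mathbb Q$ too.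

From o-minimality we use the textbook facts: definable choice, the monotonicity theorem, decomposition into $C^2$ cells, and exchange for definable closure. From polynomial boundedness we use one theorem.

**(M1)** (C. Miller, *Exponentiation is hard to avoid*, Proc. AMS 122 (1994)). If $\mathcal M$ is o-minimal and polynomially bounded, every definable $g:(0,\varepsilon)\to\mathbb R$ that does not vanish identically near $0^+$ satisfies $g\sim cx^r$ as $x\to0^+$, with $c\ne0$ and $r\in k(\mathcal M)$. Via $x\mapsto1/x$ the same holds at $+\infty$.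

Now the problem, from Gareth Jones and Olivier Le Gal, "Powers are easy to avoid", arXiv:2011.10335 (2020). Let $\widetilde{\mathbb R}$ be o-minimal and suppose that it defines the *restricted powers*: for every $r\in\mathbb R$ the function $x\mapsto x^r$ on $[1,2]$ is definable (any fixed compact subinterval of $(0,\infty)$ would do). Let $\widetilde{\mathbb R}^{\mathbb R}$ be its expansion by all functions $x\mapsto x^r$ on $(0,\infty)$, $r\in\mathbb R$. How much of $\widetilde{\mathbb R}^{\mathbb R}$ can one keep without acquiring a new exponent? If $k(\widetilde{\mathbb R})=\mathbb R$, then $\widetilde{\mathbb R}=\widetilde{\mathbb R}^{\mathbb R}$ and there is nothing to ask; this happens whenever $\widetilde{\mathbb R}$ is not polynomially bounded, since it then defines $\exp$. So assume that $\widetilde{\mathbb R}$ is polynomially bounded and $k(\widetilde{\mathbb R})\ne\mathbb R$. We use the following freely.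

**Known result.** If $\widehat{\mathbb R}$ is a reduct of $\widetilde{\mathbb R}^{\mathbb R}$ and an expansion of $\widetilde{\mathbb R}$, and $k(\widehat{\mathbb R})=k(\widetilde{\mathbb R})$, then $\widehat{\mathbb R}=\widetilde{\mathbb R}$. So $\widetilde{\mathbb R}$ is maximal among the reducts of $\widetilde{\mathbb R}^{\mathbb R}$ with field of exponents $k(\widetilde{\mathbb R})$.

Is $\widetilde{\mathbb R}$ the *only* maximal one? By the Known result, a second maximal reduct must be incomparable with $\widetilde{\mathbb R}$. The simplest way to make incomparable structures is a shift. Take a base structure $\mathbb R_0$ with $k(\mathbb R_0)=K$, a real $\theta\notin K$, and a function $f$, and compare $(\mathbb R_0,f)$ with $(\mathbb R_0,f+x^\theta)$. Together they define $x^\theta$. If each of them alone has field of exponents $K$, uniqueness is in danger.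

For this, $\mathbb R_0$ should determine $f$ only up to a multiple of $x^\theta$. We make this precise. Let $\mathbb R_0$ be o-minimal and polynomially bounded, $K=k(\mathbb R_0)$, $0<\theta\in\mathbb R\setminus K$, and $f:(0,1)\to\mathbb R$, such that

* (H0) $x\mapsto x^\theta$ on $[1,2]$ is definable in $\mathbb R_0$;
* (H1) $\Delta(u,\lambda):=f(\lambda u)-\lambda^\theta f(u)$ $(1\le\lambda\le2,\ 0<u,\ \lambda u<1)$ is definable in $\mathbb R_0$;
* (H2) for each rational $q<\theta$ there is an $\mathbb R_0$-definable $p:(0,1)\to\mathbb R$ with $|f(x)-p(x)|\le x^q$ for all small $x>0$;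
* (H3) there is no $\mathbb R_0$-definable $h:(0,1)\to\mathbb R$ such that $f-h=O(x^q)$ as $x\to0^+$ for every rational $q<\theta$.

Condition (H1) does not see the shift: if $f$ and $f^*$ have the same $\Delta$, then $d=f-f^*$ satisfies $d(\lambda u)=\lambda^\theta d(u)$, so $d(u)u^{-\theta}$ is invariant under $u\mapsto\lambda u$ and $d=cx^\theta$. Condition (H2) says that $\mathbb R_0$ sees $f$ to every precision coarser than $x^\theta$; (H3) says that it cannot do so with a single function. The function $f=x^\theta$ shows that (H3) is needed: it satisfies (H0)–(H2) (if (H0) holds at all) with $\Delta=0$ and $p=0$, it violates (H3) with $h=0$, and of course it adds the exponent $\theta$.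

Fix $\mathbb R_0,K,\theta,f$ with (H0)–(H3), until the end of this section. Fix also rationals $0<q_1<q_2<\cdots\to\theta$ and, by (H2), $\mathbb R_0$-definable $p_N$ with $|f-p_N|\le x^{q_N}$ near $0^+$.

The easy case is that of functions that are *linear* in $f$. Begin with $f-h$, $h$ definable in $\mathbb R_0$. By (H3) there is a rational $q<\theta$ with $f-h\ne O(x^q)$. Choose $N$ with $q_N>q$. Then $f-p_N=O(x^{q_N})$, so $p_N-h\neq O(x^q)$, and (M1) gives $p_N-h\sim Cx^\rho$ with $C\neq0$, $\rho\in K$ and $\rho<q$. As $q_N>q>\rho$,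
$$f-h=(p_N-h)+O(x^{q_N})\sim Cx^\rho,\qquad \rho\in K,\ \rho<\theta. \tag{1}$$
So $f-h$ has an exponent in $K$. Several values of $f$ are handled in the same way.

**Lemma 1.** Let $h,a_1,\dots,a_l,t_1,\dots,t_l$ ($l\ge1$) be $\mathbb R_0$-definable near $0^+$, with $a_i$ not vanishing identically near $0^+$, $t_i>0$ and $t_i\to0$. Write $a_i\sim\mathrm{const}\cdot x^{\alpha_i}$ and $t_i\sim\mathrm{const}\cdot x^{\nu_i}$ with nonzero constants and $\alpha_i,\nu_i\in K$, $\nu_i>0$, and suppose that the $\nu_i$ are pairwise distinct. Then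
$$h-\sum_{i}a_i\,f(t_i)\sim Cx^r,\qquad C\ne0,\quad r\in K,\quad r<\min_i(\alpha_i+\theta\nu_i).$$

*Proof.* The numbers $d_i=\alpha_i+\theta\nu_i$ are pairwise distinct: $d_i=d_j$ with $i\ne j$ would give $\theta=(\alpha_j-\alpha_i)/(\nu_i-\nu_j)\in K$. Let $d_{i_0}$ be the least. For $i\ne i_0$ we have $a_i\,(f-p_N)(t_i)=O(x^{\alpha_i+q_N\nu_i})$, and the exponent tends to $d_i>d_{i_0}$ as $N\to\infty$. So for a fixed large $N$ and some $\varepsilon'>0$,
$$h-\sum_ia_if(t_i)=h_1-a_{i_0}f(t_{i_0})+O(x^{d_{i_0}+\varepsilon'}),\qquad h_1=h-\sum_{i\ne i_0}a_ip_N(t_i).$$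
Here $h_1$ is $\mathbb R_0$-definable. Near $0^+$ the map $x\mapsto t=t_{i_0}(x)$ is a strictly increasing definable bijection onto some $(0,\varepsilon'')$. Let $\hat h$ be the $\mathbb R_0$-definable function on $(0,1)$ with $\hat h(t)=h_1(x)/a_{i_0}(x)$ for small $t$, and $\hat h=0$ elsewhere. By (1), $f(t)-\hat h(t)\sim Ct^\rho$ with $C\ne0$, $\rho\in K$, $\rho<\theta$. Hence $h_1-a_{i_0}f(t_{i_0})=a_{i_0}(\hat h(t)-f(t))\sim\mathrm{const}\cdot x^r$ with $r=\alpha_{i_0}+\rho\nu_{i_0}\in K$ and $r<d_{i_0}$. This dominates the error term. $\square$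

When two arguments have the same order of magnitude, (H1) merges them. By (H0), $x^\theta$ is $\mathbb R_0$-definable on each $[2^{-n},2^n]$: take $n$-th roots, and inverses. Let $u\le u'\le2^nu$ in $(0,1)$ and $\lambda=(u'/u)^{1/n}\in[1,2]$. Iterating $f(\lambda^{j+1}u)=\lambda^\theta f(\lambda^ju)+\Delta(\lambda^ju,\lambda)$ gives
$$f(u')=(u'/u)^\theta f(u)+\Delta^{(n)}(u,u'),\qquad \Delta^{(n)}(u,u')=\sum_{j=0}^{n-1}\lambda^{(n-1-j)\theta}\Delta(\lambda^ju,\lambda).$$
If $2^{-n}u\le u'<u$, solve the same formula with $u,u'$ exchanged: it holds with $\Delta^{(n)}(u,u')=-(u'/u)^\theta\Delta^{(n)}(u',u)$. So for each $n$ there is an $\mathbb R_0$-definable $\Theta_n$, affine in its last variable, with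
$$f(u')=\Theta_n(u,u',f(u))\qquad\text{for all }u,u'\in(0,1),\ 2^{-n}\le u'/u\le2^n. \tag{2}$$
We call this *transport*: a value of $f$ at one argument gives, inside $\mathbb R_0$, the values at all arguments of the same size.

**Corollary (the linear case).** Let $g=h-\sum_ia_if(t_i)$ with $h,a_i,t_i$ $\mathbb R_0$-definable near $0^+$, $t_i>0$, $t_i\to0$. If $g$ does not vanish identically near $0^+$, then $g\sim Cx^r$ with $C\ne0$ and $r\in K$. In particular $g$ is not $x^\theta$.

*Proof.* If $t_i$ and $t_j$ have the same exponent, then $t_j/t_i$ lies in some $[2^{-n},2^n]$ near $0^+$, and (2) rewrites $f(t_j)$ as $(t_j/t_i)^\theta f(t_i)$ plus an $\mathbb R_0$-definable function. Merge until the exponents are distinct and drop the terms whose coefficient vanishes near $0^+$. If no term with $f$ is left, use (M1); otherwise use Lemma 1. $\square$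

What changes for an arbitrary function definable in $(\mathbb R_0,f)$? Linearity is lost at once. If $f(x)\to0$ as $x\to0^+$, then by (2) with $n=1$
$$f\big(x+xf(x)\big)=(1+f(x))^\theta f(x)+\Delta^{(1)}\big(x,\,x+xf(x)\big),$$
which has the form $F(x,f(x))$ with $F$ definable in $\mathbb R_0$ but not linear in $f(x)$. Quantifiers produce more, and we do not even know that $(\mathbb R_0,f)$ is o-minimal. The natural attempt is to take $F(x,f(t_1),\dots,f(t_k))$ with $F$ definable in $\mathbb R_0$, expand $F$ by Taylor's formula around $(p_N(t_1),\dots,p_N(t_k))$, and apply the linear case. It stops at the following point. $F$ is only piecewise smooth, and its bad locus may meet the box of radius $t_i^{q_N}$ around $(p_N(t_i))_i$ for every $N$. To exclude this one must know that no $\mathbb R_0$-definable relation among the $f(t_i)$ holds to all orders below $\theta$, which is what we want to prove. The way out is an induction on $k$, done in a saturated extension. There "to all orders below $\theta$" becomes membership in a convex set, and first-order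 statements about one infinitesimal become statements about long intervals of real numbers.

## 2. What the criterion gives

**Theorem 2 (criterion).** Let $\mathbb R_0$ be a polynomially bounded o-minimal expansion of the real field, $K=k(\mathbb R_0)$, $0<\theta\in\mathbb R\setminus K$, and let $f:(0,1)\to\mathbb R$ satisfy (H0)–(H3). Then $(\mathbb R_0,f)$ is o-minimal and polynomially bounded, with field of exponents $K$.

**Theorem 3 (existence).** Let $K\subset\mathbb R$ be a subfield with $|K|<2^{\aleph_0}$ (for example $K=\mathbb Q$) and $0<\theta\in\mathbb R\setminus K$. There are $\mathbb R_0$ and $f$ as in Theorem 2, with $k(\mathbb R_0)=K$ and $\mathbb R_0$ defining all restricted power functions.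

**Theorem 4 (non-uniqueness).** For $\mathbb R_0,f$ as in Theorem 3 and $c\in\mathbb R$ put $\mathcal M_c=(\mathbb R_0,f+cx^\theta)$. Each $\mathcal M_c$ is polynomially bounded, o-minimal, defines the restricted powers, and has field of exponents $K$. All $\mathcal M_c^{\mathbb R}$ define the same sets. Each $\mathcal M_c$ is a maximal reduct of this common structure with field of exponents $K$. For $c\ne c'$ neither of $\mathcal M_c,\mathcal M_{c'}$ is a reduct of the other, and together they define $x^\theta$. In particular, with $\widetilde{\mathbb R}=\mathcal M_0$, uniqueness fails and there are at least $2^{\aleph_0}$ maximal reducts.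

*Proof from Theorems 2 and 3.* Let $f_c=f+cx^\theta$. (H0) does not involve $f$. (H1) holds with the same $\Delta$, because $c(\lambda u)^\theta-\lambda^\theta cu^\theta=0$. For (H2), given $q$ take a rational $q''$ with $q<q''<\theta$ and $p$ for $q''$; then $|f_c-p|\le x^{q''}+|c|x^\theta\le x^q$ for small $x$. (H3) holds because $cx^\theta=O(x^q)$ for every $q<\theta$. So Theorem 2 applies to $f_c$. The restricted powers are already in $\mathbb R_0$. Clearly $\mathcal M_c^{\mathbb R}=(\mathbb R_0,f,(x^r)_{r\in\mathbb R})$ for every $c$. The Known result with $\widetilde{\mathbb R}=\mathcal M_c$ says that $\mathcal M_c$ is maximal. If $c\ne c'$, a structure defining $f_c$ and $f_{c'}$ defines $(c-c')x^\theta$ on $(0,1)$, hence $x^\theta$ on $(0,\infty)$ by $x\mapsto1/x$. As $\theta\notin K$, neither $\mathcal M_c$ nor $\mathcal M_{c'}$ defines both functions. $\square$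

So the answer is no. With $K=\mathbb Q$, $\theta=\sqrt2$, the structure $\widetilde{\mathbb R}=(\mathbb R_0,f)$ satisfies all the assumptions of the problem and has $k(\widetilde{\mathbb R})=\mathbb Q$, and $(\mathbb R_0,f+x^{\sqrt2})$ is a different maximal reduct of $\widetilde{\mathbb R}^{\mathbb R}$ with field of exponents $\mathbb Q$. No claim is made for subfields $K\ne\mathbb R$ of cardinality $2^{\aleph_0}$.

It remains to prove Theorems 3 and 2. The construction comes first; it is independent of the rest.

## 3. Non-summable coefficients: proof of Theorem 3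

We use two published theorems.

**(M2)** (C. Miller, *Expansions of the real field with power functions*, APAL 68 (1994)). $k(\mathbb R_{an}^K)=K$, where $\mathbb R_{an}^K=(\mathbb R_{an},(x^r)_{r\in K})$.

**(DS)** (L. van den Dries, P. Speissegger, *The real field with convergent generalized power series*, Trans. AMS 350 (1998)). Let $\mathbb R_{an^*}$ be the real field with all functions on $[0,1]^m$ given by generalized power series $\sum c_\alpha X^\alpha$ whose support is contained in a product of well-ordered subsets of $[0,\infty)$, with $\sum|c_\alpha|r^\alpha<\infty$ for some polyradius $r$ with all $r_i>1$. Then $\mathbb R_{an^*}$ is o-minimal and polynomially bounded, and each definable $h:(0,\varepsilon)\to\mathbb R$ is near $0^+$ of the form $x^rF(x)$ with $r\in\mathbb R$ and $F$ a generalized power series in one variable (well-ordered support) with $\sum|c_\gamma|\varrho^\gamma<\infty$ for some $\varrho>0$.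

A one-variable example of such a series is $\sum_n2^{-n}x^{1-1/(n+1)}$: its exponents $0,\frac12,\frac23,\dots$ increase, and its norm at radius $r>1$ is at most $2r$.

A sensible first try for $f$ is $f=\sum a_nx^{\alpha_n}$ with rationals $\alpha_n\uparrow\theta$ and $\sum|a_n|<\infty$. Partial sums give (H2). The trouble is (H3): this $f$ is itself definable in $\mathbb R_{an^*}$, so the expansion in (DS) cannot exclude $h=f$. We want coefficients that are *not* summable. Then $\sum a_nx^{\alpha_n}$ diverges, but only by a multiple of $x^\theta$, so to speak: $\sum a_n(x^{\alpha_n}-x^\theta)$ can converge, because $x^{\alpha_n}-x^\theta$ has a factor $\alpha_n-\theta$. And $\Delta$ does not see the multiple of $x^\theta$.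

A second difficulty is that $\mathbb R_0$ must define $\Delta$ and yet have $k(\mathbb R_0)=K$, while $\mathbb R_{an^*}$ defines all powers. We put $\Delta$ into a family with a parameter $b$ that collapses to a finite sum for a dense set of $b$, and count formulas.

**Step 1: the family.** Let $\{b_j\}_{j\ge0}$ enumerate, without repetition, a countable dense subset of $[0,1]$, and put
$$P_n(b)=\prod_{j<n}(b-b_j),\qquad B=\{b\in[0,1]:|b-b_j|\ge2^{-j-4}\text{ for all }j\},\qquad \delta_n=\prod_{j<n}2^{-j-4}.$$
$B$ is closed, of measure at least $1-\sum_j2^{-j-3}=\frac34$. An uncountable closed set of reals has cardinality $2^{\aleph_0}$, so $|B|=2^{\aleph_0}$. On $B$ we have $|P_n|\ge\delta_n$, and on $[0,1]$ we have $|P_n|\le1$. Choose rationals $0<\alpha_0<\alpha_1<\cdots<\theta$ with $\theta-\alpha_n\le4^{-n}\delta_n$. For $b,u,t\in[0,1]$ let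
$$G(b,u,t)=\sum_{n\ge0}4^{-n}P_n(b)\,g_n(t)\,u^{\alpha_n},\qquad g_n(t)=\frac{2^{t\alpha_n}-2^{t\theta}}{\alpha_n-\theta}=\sum_{k\ge1}\frac{(\log2)^k}{k!}\,\frac{\alpha_n^k-\theta^k}{\alpha_n-\theta}\,t^k .$$
As a generalized power series in $(b,u,t)$, $G$ has support in $\mathbb N\times\{\alpha_n\}_n\times\mathbb N$, a product of well-ordered sets. We bound its norm at radius $(2,2,2)$. The polynomial $P_n$ has norm at most $\prod_{j<n}(2+b_j)\le3^n$, and $u^{\alpha_n}$ contributes $2^{\alpha_n}\le2^\theta$. Since $0\le\frac{\alpha_n^k-\theta^k}{\alpha_n-\theta}\le k\theta^{k-1}$, the norm of $g_n$ is at most $\sum_{k\ge1}\frac{(2\log2)^k}{(k-1)!}\theta^{k-1}=2\log2\cdot e^{2\theta\log2}$. The sum over $n$ is at most $\sum_n4^{-n}3^n2^\theta\cdot2\log2\cdot e^{2\theta\log2}<\infty$. So $G$ is definable in $\mathbb R_{an^*}$.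

Put $G_b=G(b,\cdot,\cdot)$ and $\mathbb R_b=(\mathbb R,<,+,\cdot,\exp|_{[0,1]},(x^r)_{r\in K},G_b)$. This is a reduct of $\mathbb R_{an^*}$, which defines $\exp|_{[0,1]}$ and all $x^r$: for $r\ge0$ the monomial $x^r$ on $[0,1]$ is a generalized power series, and the rest follows by taking inverses. So $\mathbb R_b$ is o-minimal and polynomially bounded. It defines all restricted powers, because $x^r=\exp(r\log x)$ on $[1,2]$, $\log$ on $[1,2]$ is inverse to a restriction of $\exp|_{[0,1]}$, and $\exp$ on a bounded interval comes from $\exp y=(\exp(y/m))^m$ and inversion.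

**Step 2: for some $b\in B$, $k(\mathbb R_b)=K$.** Clearly $K\subseteq k(\mathbb R_b)$ for all $b$.

First the special parameters. Since $P_n(b_j)=0$ for $n>j$, $G_{b_j}$ is a finite sum of terms $\mathrm{const}\cdot g_n(t)u^{\alpha_n}$ with $g_n$ analytic and $\alpha_n$ rational. So $\mathbb R_{b_j}$ is a reduct of $\mathbb R_{an}^K$, and $k(\mathbb R_{b_j})=K$ by (M2).

Now take a parameter-free formula $\varphi(x,y,z)$ in the common language of the $\mathbb R_b$. Let $X_\varphi$ be the set of $(b,a)$, $b\in[0,1]$, $a>0$, for which some real tuple $z$ makes $\varphi^{\mathbb R_b}(\cdot,\cdot,z)$ the graph of a multiplicative $g:(0,\infty)\to(0,\infty)$ with $g(2)=a$. Such a $g$ is definable in an o-minimal structure, hence continuous somewhere, hence $g=x^{\log_2a}$. Reading $G_b$ as $G(b,\cdot,\cdot)$ shows that $X_\varphi$ is definable in $\mathbb R_{an^*}$.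

Only finitely many $a$ occur in $X_\varphi$. Otherwise they contain an interval $I$. Definable choice of $(b,z)$ as a function of $a\in I$ makes $p(a,x)=x^{\log_2a}$ definable in $\mathbb R_{an^*}$ on $I\times(0,\infty)$. Then $\log x=(a\log2)\,\partial_ap/p$ is definable, hence so is $\exp$, against polynomial boundedness.

If $a=2^r$ with $r\notin K$, the set $\{b:(b,a)\in X_\varphi\}$ is definable in $\mathbb R_{an^*}$ and contains no $b_j$. By density it contains no interval, so it is finite. Hence for each $\varphi$ only finitely many $b$ are such that $\varphi$, with some real parameters, defines in $\mathbb R_b$ a power with exponent outside $K$. There are at most $\max(\aleph_0,|K|)<2^{\aleph_0}=|B|$ formulas, so some $b\in B$ is bad for none of them.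

**Step 3: the function $f$.** Fix such a $b$, let $\mathbb R_0=\mathbb R_b$, and put
$$f(x)=\sum_{n\ge0}4^{-n}P_n(b)\frac{x^{\alpha_n}-x^\theta}{\alpha_n-\theta}\quad(0<x<1),\qquad a_n=\frac{4^{-n}P_n(b)}{\alpha_n-\theta}.$$
The mean value theorem in the exponent gives $\big|\frac{x^{\alpha_n}-x^\theta}{\alpha_n-\theta}\big|\le x^{\alpha_n}|\log x|$, so the series converges. As $b\in B$, $|a_n|\ge4^{-n}\delta_n/(4^{-n}\delta_n)=1$. This is where $B$ and the choice of $\alpha_n$ are used.

**Step 4: verification of (H0)–(H3).** (H0) holds because all restricted powers are definable.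

(H1): in $f(2^tu)-2^{t\theta}f(u)$ the terms with $u^\theta$ cancel, and what remains is $\sum4^{-n}P_n(b)g_n(t)u^{\alpha_n}=G_b(u,t)$. So $\Delta(u,\lambda)=G_b(u,\log_2\lambda)$, and $\log_2$ on $[1,2]$ is definable.

(H2): bounding the tail by $\sum_{n>N}4^{-n}x^{\alpha_n}|\log x|$ we get
$$f-\sum_{n\le N}a_nx^{\alpha_n}=-\Big(\sum_{n\le N}a_n\Big)x^\theta+O(x^{\alpha_{N+1}}|\log x|). \tag{3}$$
The finite sums are definable and $\alpha_{N+1}\to\theta$; for given $q<\theta$ take $N$ with $\alpha_{N+1}>q$.

(H3): suppose $h$ is $\mathbb R_0$-definable and $f-h=O(x^q)$ for all rational $q<\theta$. By (DS), near $0^+$ we have $h=\sum_\gamma c_\gamma x^\gamma$ with well-ordered support and $\sum|c_\gamma|\varrho^\gamma<\infty$ for some $0<\varrho<1$. By (3), for each $N$, $h-\sum_{n\le N}a_nx^{\alpha_n}=O(x^q)$ for every rational $q<\alpha_{N+1}$. A nonzero series of this kind is asymptotic to its leading term, by dominated convergence after division by the leading power. So the support of this difference lies in $[\alpha_{N+1},\infty)$, and therefore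 $c_{\alpha_n}=a_n$ for $n\le N$. As $N$ is arbitrary, $\sum_n|a_n|\varrho^{\alpha_n}<\infty$. But $|a_n|\ge1$ and $\varrho^{\alpha_n}\ge\varrho^\theta$, a contradiction. Theorem 3 is proved. $\square$

## 4. Value groups in a saturated extension

From here to the end we prove Theorem 2; $\mathbb R_0,K,\theta,f,q_N,p_N$ are as in Section 1.

Let $L_0$ have a symbol for every $\mathbb R_0$-definable set and every $\mathbb R_0$-definable total function (partial functions are extended by $0$). Reals are constants of $L_0$. Let $L_1=L_0\cup\{f\}$, with $f:=0$ off $(0,1)$. Fix a cardinal $\Lambda\ge|L_1|+2^{\aleph_0}$ and a $\Lambda^+$-saturated elementary extension $\mathcal R$ of $(\mathbb R_0,f)$: any family of at most $\Lambda$ definable sets with the finite intersection property has a common point. *Small* means of size at most $\Lambda$.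

**Definition (submodel).** A submodel is an $L_0$-substructure $A$ of $\mathcal R$. It contains $\mathbb R$, and since Skolem functions are named it is an $L_0$-elementary substructure. $A\langle S\rangle$ is the submodel generated by $A\cup S$; it equals $\mathrm{dcl}_{L_0}(A\cup S)$. "$A$-definable" means $L_0$-definable over $A$.

For $y\notin A$, the *cut* of $y$ over $A$ records which $a\in A$ are below $y$. Let $\sigma:A\to B$ be an $L_0$-isomorphism of submodels; $y'$ realizes the $\sigma$-image of the cut if $\sigma(a)<y'$ for $a<y$ and $\sigma(a)>y'$ for $a>y$. By o-minimality an $A$-definable set containing $y$ contains an interval around $y$ with endpoints in $A\cup\{\pm\infty\}$. So the cut determines the $L_0$-type, and $\sigma$ then extends to an $L_0$-isomorphism $A\langle y\rangle\to B\langle y'\rangle$ with $y\mapsto y'$. Isomorphisms of submodels fix $\mathbb R$, so they preserve infinitesimals and standard parts.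

Let $v$ be the valuation on $\mathcal R$ whose ring is the set of finite elements, $\mathfrak m$ the infinitesimals, $\mathrm{st}$ the standard part. If $v(x)=v(a)$, $a\ne0$, then $x=\rho a(1+\varepsilon)$ with $\rho\in\mathbb R^\times$, $\varepsilon\in\mathfrak m$. Put $\Gamma_A=v(A^\times)$, an ordered $K$-vector space via $r\,v(a)=v(|a|^r)$. For example, if $s$ is a positive infinitesimal, an element $G(s)\ne0$ of $\mathbb R\langle s\rangle$ comes from a real definable $G\sim cx^r$, so $G(s)=cs^r(1+\varepsilon)$ and $\Gamma_{\mathbb R\langle s\rangle}=Kv(s)$. The next lemma does this over an arbitrary $A$.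

**Lemma 5.** Let $A$ be a submodel, $s>0$, $v(s)\notin\Gamma_A$, and $G$ an $A$-definable function.

(i) If $G(s)\ne0$ then $G(s)=as^\rho(1+\varepsilon)$ with $a\in A^\times$, $\rho\in K$, $\varepsilon\in\mathfrak m$. So $\Gamma_{A\langle s\rangle}=\Gamma_A\oplus Kv(s)$.

(ii) If $G(s)\notin A$, there is $a_0\in A$ with $v(G(s)-a_0)\notin\Gamma_A$. Then, by (i), $G(s)-a_0=as^\rho(1+\varepsilon)$ with $a\in A^\times$, $0\ne\rho\in K$, $\varepsilon\in\mathfrak m$.

(iii) If $y\in\mathcal R\setminus A$ and $v(y-a)\in\Gamma_A$ for all $a\in A$, then $\Gamma_{A\langle y\rangle}=\Gamma_A$.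

For instance, if $G(s)=5+s^{1/2}+s$ then $a_0=5$ works in (ii). What must be excluded is behavior like that of $\log s$. The method: near $s$ a function lives on an interval that is multiplicatively longer than any real number; strange behavior there is copied to real intervals $[\alpha',\tau\alpha']$ for every real $\tau$, and produces a real definable function of $\tau$ with forbidden growth.

*Proof.* As $s\notin A$, an $A$-definable property true at $s$ holds on some interval $(\alpha,\beta)\ni s$ with $\alpha\in A\cup\{0\}$, $\alpha\ge0$, $\beta\in A\cup\{\infty\}$; we say it holds *near $s$*. As $v(s)\notin\Gamma_A$, such an interval contains $[s/n,ns]$ for all $n$. In particular every $A$-definable function is $C^2$ near $s$. Write $G=G_a$ with $G_\bullet$ an $\emptyset$-definable family and $a$ a tuple from $A$. Put $DG(w)=wG'(w)/G(w)$; then $D(GH)=DG+DH$, $D(1/G)=-DG$, $D(w^r)=r$, and the function $w\mapsto G(1/w)$ has $D$ equal to $-DG(1/w)$. If $G>0$ and $c\le DG\le c'$ on $[\alpha',\tau\alpha']$, then $\tau^c\le G(\tau\alpha')/G(\alpha')\le\tau^{c'}$,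 by monotonicity of $Gw^{-c}$ and $Gw^{-c'}$.

If a property $P_a$ from an $\emptyset$-definable family holds near $s$, then $P_a$ holds on $[s,\tau s]$ for each real $\tau>1$, so by elementarity there are real $a'$ and $\alpha'>0$ such that $P_{a'}$ holds on $[\alpha',\tau\alpha']$. Below, $M(\tau)$ is an infimum over all real $(a',\alpha')$ satisfying listed conditions on $[\alpha',\tau\alpha']$, the functions concerned being required to be $C^2$ there (in Step 1, only $C^1$). Each condition holds near $s$ for every fixed real $\tau>1$, so the infimum is over a nonempty set. It is bounded below by $0$, and $M$ is an $\mathbb R_0$-definable function of $\tau>1$.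

**Step 1: $\mathrm{st}(DG(s))$ exists and lies in $K$.** Let $G(s)\ne0$; replacing $G$ by $-G$ we may assume $G>0$ near $s$. Suppose $DG(s)$ is infinite, and positive (else use $1/G$). Let $M(\tau)$ be the infimum of $G_{a'}(\tau\alpha')/G_{a'}(\alpha')$ subject to $G_{a'}>0$ and $DG_{a'}\ge\tau$ on $[\alpha',\tau\alpha']$. Then $M(\tau)\ge\tau^\tau$, against polynomial boundedness. So $r=\mathrm{st}(DG(s))$ exists. Replacing the condition $DG_{a'}\ge\tau$ by $|DG_{a'}-r|\le1/\tau$ gives an $M$ with $\tau^{r-1/\tau}\le M(\tau)\le\tau^{r+1/\tau}$. So $M(\tau)\sim\tau^r$, and $r\in K$ by (M1).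

**Step 2: proof of (i).** Let $G>0$ near $s$ and $r=\mathrm{st}(DG(s))\in K$. Put $g_{a'}(w)=G_{a'}(w)w^{-r}$ and $g=g_a$; then $Dg(s)=DG(s)-r\in\mathfrak m$. If $Dg(s)=0$, then $Dg=0$ near $s$, so $g$ is near $s$ a constant $a_1\in A^\times$, and $G(s)=a_1s^r$.

Otherwise let $r'=\mathrm{st}(D(|Dg|)(s))\in K$, by Step 1 for $|Dg|$. We show $r'\ne0$. Suppose $r'=0$; we may assume $Dg>0$ near $s$ (else use $1/g$, which has the same $r'$). Let $M(\tau)$ be the infimum of
$$\frac{g_{a'}(\tau\alpha')-g_{a'}(\alpha')}{g_{a'}(\alpha')\,Dg_{a'}(\alpha')}\quad\text{subject to }g_{a'}>0,\ 0<Dg_{a'}\le1/\tau,\ |D(Dg_{a'})|\le1/\tau\text{ on }[\alpha',\tau\alpha'].$$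
On such an interval $g_{a'}$ and $Dg_{a'}$ are each constant up to a factor in $[\tau^{-1/\tau},\tau^{1/\tau}]$. So $wg_{a'}'=g_{a'}\,Dg_{a'}$ equals its value at $\alpha'$ up to a factor in $[\tau^{-2/\tau},\tau^{2/\tau}]$. Integrating against $dw/w$ gives $M(\tau)\sim\log\tau$, contradicting (M1).

So $r'\ne0$. The substitution $w\mapsto1/w$ (replace $s$ by $1/s$ and $g(w)$ by $g(1/w)$) changes the sign of $r'$ and leaves the value $g(s)$ alone, so we may assume $r'>0$. Let $0<\kappa<r'$ be rational and $\eta=|Dg(s)|\in\mathfrak m$. On some $(\alpha,\beta)\ni s$ as above, $g>0$ and $D(|Dg|)>\kappa$. So $|Dg|w^{-\kappa}$ is increasing there, and $|Dg(w)|\le\eta(w/s)^\kappa$ for $w\in(\alpha,s)$. Let $h(w)=1+\frac{2\eta}\kappa(w/s)^\kappa$. On $(0,s]$ we have $h\le2$, so on $(\alpha,s)$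
$$Dh=\frac{2\eta(w/s)^\kappa}{h}\ge\eta(w/s)^\kappa\ge|Dg|.$$
Hence $gh$ is weakly increasing and $g/h$ weakly decreasing there, and since $h\ge1$ we get $g(w)/g(s)\in[1/h(s),h(s)]\subset1+\mathfrak m$. So $a_1=\lim_{w\to\alpha^+}g(w)$, which lies in $A\cup\{\pm\infty\}$, is an element of $A^\times$ with $g(s)/a_1\in1+\mathfrak m$. This proves (i), with $\rho=\mathrm{st}(DG(s))$. The sum $\Gamma_A\oplus Kv(s)$ is direct because $\Gamma_A$ is a $K$-space not containing $v(s)$.

**Step 3: proof of (ii).** Let $G(s)\notin A$. Then $G'\ne0$ near $s$, since otherwise $G$ would be constant near $s$ with value in $A$. Put $H(w)=wG'(w)$, where we may assume $H>0$ near $s$, and $\rho_H=\mathrm{st}(DH(s))\in K$.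

Suppose $\rho_H=0$. Let $M(\tau)$ be the infimum of $(G_{a'}(\tau\alpha')-G_{a'}(\alpha'))/H_{a'}(\alpha')$ subject to $H_{a'}=wG_{a'}'>0$ and $|DH_{a'}|\le1/\tau$ on $[\alpha',\tau\alpha']$. There $H_{a'}$ equals $H_{a'}(\alpha')$ up to a factor in $[\tau^{-1/\tau},\tau^{1/\tau}]$, so integration against $dw/w$ gives $M(\tau)\sim\log\tau$, a contradiction.

Replacing $s$ by $1/s$ and $G(w)$ by $-G(1/w)$ replaces $H(w)$ by $H(1/w)$ and changes the sign of $\rho_H$, so we may assume $\rho_H>0$. Let $0<\kappa<\rho_H$ be rational. On some $(\alpha,\beta)\ni s$ we have $H>0$ and $\kappa<DH<\rho_H+1$. For $\alpha<w<s$ we get $H(w)\le H(s)(w/s)^\kappa$, so $G'(w)$ is at most the derivative of $\kappa^{-1}H(s)(w/s)^\kappa$, and $0\le G(s)-G(w)\le\kappa^{-1}H(s)$. As $G$ is increasing on $(\alpha,s)$, $a_0=\lim_{w\to\alpha^+}G(w)$ exists in $A$, and $|G(s)-a_0|\le\kappa^{-1}H(s)$. From below, for some $\xi\in(s/2,s)$,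
$$|G(s)-a_0|\ge G(s)-G(s/2)=\tfrac s2G'(\xi)\ge\tfrac12H(\xi)\ge2^{-\rho_H-2}H(s),$$
where the last inequality uses $DH<\rho_H+1$. So $v(G(s)-a_0)=v(H(s))\in\Gamma_A+\rho_Hv(s)$ by (i), and this is not in $\Gamma_A$.

**Step 4: proof of (iii).** If $\Gamma_{A\langle y\rangle}\ne\Gamma_A$, pick $s\in A\langle y\rangle$, $s>0$, $v(s)\notin\Gamma_A$. By exchange $y=G(s)$ with $G$ $A$-definable, and (ii) gives $a_0\in A$ with $v(y-a_0)\notin\Gamma_A$, a contradiction. $\square$

## 5. Knowing $f(u)$ to every order below $\theta$

Transport (2) holds in $\mathcal R$, with $\Theta_n$ an $L_0$-function. Two elements $u,u_0\in(0,1)$ of the same value have ratio in some $[2^{-n},2^n]$. Hence if $u,u_0\in A\cap(0,1)$, $v(u)=v(u_0)$ and $f(u_0)\in A$, then $f(u)\in A$. If $v(u)=0$ we may take $u_0=\frac12$, as $f(\frac12)\in\mathbb R$.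

**Definition (the modules $\mathfrak b_u$; capturing).** For a positive infinitesimal $u\in\mathcal R$ let
$$\mathfrak b_u=\{y:|y|\le u^{q_N}\text{ for all }N\},\qquad y\approx_uy'\iff y-y'\in\mathfrak b_u .$$
A submodel $A$ captures $f(u)$ if some $c\in A$ satisfies $c\approx_uf(u)$.

By elementarity $|f(u)-p_N(u)|\le u^{q_N}$ for all $N$. As an example, a nonzero $y\in\mathbb R\langle u\rangle$ has the form $cu^q(1+\varepsilon)$ with $q\in K$ and $c\in\mathbb R^\times$, and since $q\neq\theta$ it lies in $\mathfrak b_u$ exactly when $q>\theta$. And $\mathbb R\langle u\rangle$ does not capture $f(u)$. Indeed, suppose $h$ is $\mathbb R_0$-definable and $h(u)\approx_uf(u)$. Then $|p_M(u)-h(u)|\le2u^{q_M}$ for all $M$. By o-minimality the $\mathbb R_0$-definable inequality $|p_M(x)-h(x)|\le2x^{q_M}$ holds for all small real $x>0$, so $f-h=O(x^{q_M})$ for all $M$, against (H3).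

* (b1) $\mathfrak b_u$ is a convex additive subgroup, stable under finite multipliers, and $\mathfrak b_{cu}=\mathfrak b_u$ for $c\in\mathbb R_{>0}$, because a finite multiple of $u^{q_{N+1}}$ is at most $u^{q_N}$.
* (b2) For rational $q$: $u^q\notin\mathfrak b_u$ if $q<\theta$ (compare with $q_N>q$), and $u^q\in\mathfrak b_u$ if $q>\theta$. The latter also holds for any $q\in K$ with $q>\theta$.
* (b3) For $\varphi,\psi\ne0$: $\varphi\mathfrak b_u\subseteq\psi\mathfrak b_{u'}$ if and only if for every $N$ there is $M$ with $|\varphi|u^{q_M}\le|\psi|u'^{q_N}$. The implication from right to left is clear. Conversely, if the condition fails for $N$, then $\psi u'^{q_N}/\varphi\in\mathfrak b_u$, so $\psi u'^{q_N}\in\psi\mathfrak b_{u'}$ and $u'^{q_N}\in\mathfrak b_{u'}$, contradicting (b2).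
* (b4) If $\psi\ne0$ and $\varphi\mathfrak b_u\subsetneq\psi\mathfrak b_{u'}$, then $\varphi(f(u)-p_N(u))\in\psi\mathfrak b_{u'}$ for some $N$. This is trivial if $\varphi=0$. Otherwise take $b\in\psi\mathfrak b_{u'}\setminus\varphi\mathfrak b_u$. For some $N$, $|b/\varphi|>u^{q_N}$, so $|\varphi(f(u)-p_N(u))|\le|\varphi|u^{q_N}\le|b|$; use convexity.

In words, (b3) says that inclusions are witnessed by $L_0$-inequalities, so isomorphisms respect them; (b4) says that when an inclusion is strict, $f(u)$ may be replaced by an $L_0$-term in $u$.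

**Lemma 6.** Let $u\in A$ be positive infinitesimal, and suppose $A$ does not capture $f(u)$. Then:

(a) $y$ realizes the cut of $f(u)$ over $A$ if and only if $y\approx_uf(u)$;

(b) $\Gamma_{A\langle f(u)\rangle}=\Gamma_A$;

(c) if $\sigma:A\to B$ is an $L_0$-isomorphism of submodels, then $B$ does not capture $f(\sigma u)$, and $\sigma$ extends to an $L_0$-isomorphism $A\langle f(u)\rangle\to B\langle f(\sigma u)\rangle$ with $f(u)\mapsto f(\sigma u)$.

*Proof.* Note that $f(u)\notin A$. Let $c\in A$. For some $N$, $|f(u)-c|>u^{q_N}$. For $M>N$, $|f(u)-p_M(u)|\le u^{q_M}$ is infinitesimal relative to $u^{q_N}$. So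
$$|p_M(u)-c|>\tfrac12u^{q_N}\quad(M>N), \tag{4}$$
$v(f(u)-c)=v(p_M(u)-c)\in\Gamma_A$, and $f(u)-c$ and $p_M(u)-c$ have the same sign. If $y\approx_uf(u)$, then $|y-f(u)|\le u^{q_M}$, so $y-c$ has that sign too; hence $y$ realizes the cut. Conversely, if $y$ realizes the cut, then $|y-p_M(u)|\le u^{q_M}$ for all $M$, as $p_M(u)\pm u^{q_M}\in A$. So $|y-f(u)|\le2u^{q_M}$ for all $M$, and $y\approx_uf(u)$. This is (a), and (b) follows from Lemma 5(iii).

For (c), apply $\sigma$ to (4): $|p_M(\sigma u)-\sigma c|>\frac12(\sigma u)^{q_N}$ for all $M>N$. Also $|f(\sigma u)-p_M(\sigma u)|\le(\sigma u)^{q_M}$. So $|f(\sigma u)-\sigma c|>\frac14(\sigma u)^{q_N}$, and $f(\sigma u)-\sigma c$ has the sign of $p_M(\sigma u)-\sigma c$, that is, of $f(u)-c$. Every element of $B$ is some $\sigma c$. Hence $B$ does not capture $f(\sigma u)$, and $f(\sigma u)$ realizes the $\sigma$-image of the cut of $f(u)$. $\square$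

So uncaptured values of $f$ can be adjoined freely: they add nothing to the value group, and isomorphisms extend. Everything now depends on showing that when a new infinitesimal $s$ is adjoined, the values $f(u)$ at the new orders of magnitude $u$ are not captured, not even after some of the others have been adjoined.

## 6. No linear relations among values of $f$

**Definition (relation).** A relation of length $l\ge1$ consists of a submodel $A$; an $s>0$ with $v(s)\notin\Gamma_A$; positive infinitesimals $u_i=m_is^{r_i}$ ($1\le i\le l$), with $m_i\in A_{>0}$, $r_i\in K^\times$, having pairwise distinct values; and $\varphi_i,g\in A\langle s\rangle$ with $\varphi_l=1$, such that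
$$\varphi_i\mathfrak b_{u_i}=\mathfrak b_{u_l}\ \text{ for all }i,\qquad \sum_{i=1}^l\varphi_if(u_i)\approx_{u_l}g. \tag{5}$$

The first condition says that each term matters to the same precision; in particular $\varphi_i\ne0$. If we dropped (H3) and took $f=x^\theta$ with all $p_N=0$, then $f(s)\approx_s0$ would be a relation of length $1$ over $A=\mathbb R$. Under (H3), the computation after the definition of $\mathfrak b_u$ excludes relations of length $1$ over $A=\mathbb R$ with $s=u_1$.

**(T) Relations transfer.** If (5) is a relation and $\tau:A\langle s\rangle\to C$ is an $L_0$-isomorphism onto a submodel, then $\sum\tau(\varphi_i)f(\tau u_i)\approx_{\tau u_l}\tau(g)$.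

*Proof.* Given $N$, choose by (b3) an $M$ with $|\varphi_i|u_i^{q_M}\le u_l^{q_N}$ for all $i$. Replacing $f(u_i)$ by $p_M(u_i)$ in (5) gives $|\sum\varphi_ip_M(u_i)-g|\le(l+1)u_l^{q_N}$. Apply $\tau$ to these $L_0$-inequalities and use $|f(\tau u_i)-p_M(\tau u_i)|\le(\tau u_i)^{q_M}$. This gives $|\sum\tau(\varphi_i)f(\tau u_i)-\tau(g)|\le(2l+1)(\tau u_l)^{q_N}$, and $N$ is arbitrary. $\square$

**Proposition 7.** There are no relations.

The plan of the proof: scaling $s\mapsto2s$ turns a shortest relation into one with all $r_i=1$ and coefficients in $A$. Such a relation holds along a whole interval of $w$'s below $s$, so its $L_0$-part is homogeneous of degree $\theta$ up to an error below every $\beta^{q_N}$. Since no value in $K$ equals $\theta$, the error is in fact at most $\beta^{q'}$ with $q'>\theta$. Homogeneity of degree $\theta$ to a precision beyond $\theta$ can be copied to the reals, where it contradicts Lemma 1.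

*Proof.* Suppose there are relations and take one with $l$ minimal.

**Step 1: all $r_i$ become $1$.** As $v(2s)=v(s)\notin\Gamma_A$, no element of $A$ lies between $s$ and $2s$, so $2s$ has the cut of $s$ over $A$. Hence there is an automorphism $\tau$ of $A\langle s\rangle=A\langle2s\rangle$ over $A$ with $\tau(s)=2s$, and $\tau(u_i)=2^{r_i}u_i$. By transport $f(2^{r_i}u_i)=2^{r_i\theta}f(u_i)+d_i$ with $d_i\in A\langle s\rangle$. Apply (T), use $\mathfrak b_{2^{r_l}u_l}=\mathfrak b_{u_l}$, and subtract $2^{r_l\theta}$ times the relation (5). The $l$-th term cancels, and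
$$\sum_{i<l}\psi_if(u_i)\approx_{u_l}g'',\qquad\psi_i=2^{r_i\theta}\tau(\varphi_i)-2^{r_l\theta}\varphi_i,\quad g''\in A\langle s\rangle. \tag{6}$$
By Lemma 5(i), $\varphi_i=c_is^{\rho_i}(1+\varepsilon_i)$ with $c_i\in A^\times$, $\rho_i\in K$, $\varepsilon_i\in\mathfrak m$. So $\tau(\varphi_i)/\varphi_i$ has standard part $2^{\rho_i}$, and $\psi_i/\varphi_i$ is finite with standard part $2^{r_i\theta+\rho_i}-2^{r_l\theta}$. Thus $\psi_i\mathfrak b_{u_i}\subseteq\varphi_i\mathfrak b_{u_i}=\mathfrak b_{u_l}$.

Suppose that equality holds for some $i<l$. By (b4), move the terms with strict inclusion to the right-hand side of (6), and divide by one remaining $\psi_{i_0}$. Since $\psi_{i_0}^{-1}\mathfrak b_{u_l}=\mathfrak b_{u_{i_0}}$, this is a relation of length less than $l$ with last entry $u_{i_0}$, contradicting minimality. So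
$$\psi_i\mathfrak b_{u_i}\subsetneq\mathfrak b_{u_l}=\varphi_i\mathfrak b_{u_i}\quad\text{for all }i<l. \tag{7}$$
By (b1) this forces $\mathrm{st}(\psi_i/\varphi_i)=0$, that is, $(r_l-r_i)\theta=\rho_i\in K$. As $\theta\notin K$, $r_i=r_l$. Now replace $s$ by $u_l=m_ls^{r_l}$. It generates the same submodel over $A$, $v(u_l)\notin\Gamma_A$, and $u_i=(m_i/m_l)u_l$. So we may assume $u_i=m_is$ with $m_i\in A$ and $m_l=1$. Repeat the argument with this $s$: now $\psi_i=2^\theta(\tau\varphi_i-\varphi_i)$, and (7) holds.

**Step 2: the coefficients become elements of $A$.** Suppose $\varphi_i\notin A$; then $i<l$. Lemma 5(ii) gives $a_i\in A$ with $\varphi_i-a_i=as^\rho(1+\varepsilon)$, $a\in A^\times$, $0\ne\rho\in K$, $\varepsilon\in\mathfrak m$. Then $\tau\varphi_i-\varphi_i=\tau(\varphi_i-a_i)-(\varphi_i-a_i)=as^\rho(2^\rho-1+\varepsilon')$ with $\varepsilon'\in\mathfrak m$, and $2^\rho\ne1$. So by (7), $(\varphi_i-a_i)\mathfrak b_{u_i}=\psi_i\mathfrak b_{u_i}\subsetneq\varphi_i\mathfrak b_{u_i}$. Hence $(\varphi_i-a_i)/\varphi_i\in\mathfrak m$ (otherwise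 its inverse would be finite and the inclusion would not be strict). So $a_i\mathfrak b_{u_i}=\varphi_i\mathfrak b_{u_i}=\mathfrak b_{u_l}$. By (b4) applied to $\varphi_i-a_i$, the term $(\varphi_i-a_i)f(u_i)$ can be moved into $g$, so $\varphi_i$ may be replaced by $a_i$. We arrive at a relation
$$\sum_{i=1}^la_if(m_is)\approx_sG_z(s),\qquad a_i,m_i,z\in A,\quad a_l=m_l=1,\quad v(m_i)\text{ pairwise distinct}, \tag{8}$$
with $G_\bullet$ an $\emptyset$-definable family of total functions and $z$ a finite tuple. Replace $A$ by the small submodel generated by the $a_i,m_i,z$.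

**Step 3: the relation along an interval.** Let $\beta=s$; it is a positive infinitesimal, as $\beta=u_l$. By saturation pick an infinite $R$ such that $R^n<1/\beta$ for all $n$; $R\le\max(m_i/m_j,m_j/m_i)$ for $i\ne j$; $R\le1/(m_i\beta)$ for all $i$; and $Ra<\beta$ for all $a\in A$ with $0<a<\beta$. This is possible because all these upper bounds for $R$ are infinite (the last one because $v(a)\ne v(\beta)$), so finitely many of the conditions are satisfied by a large real number.

Each $w\in[\beta/R,\beta]$ realizes the cut of $s$ over $A$: if $a\in A$ and $0<a<\beta$, then $a<\beta/R\le w$. So (T), applied to $A\langle s\rangle\to A\langle w\rangle$, $s\mapsto w$, gives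
$$E(w):=G_z(w)-\sum_ia_if(m_iw)\in\mathfrak b_w,\qquad |E(w)|\le w^{q_N}\le\beta^{q_N}\text{ for all }N.$$
Therefore
$$Q(\lambda,w):=G_z(\lambda w)-\lambda^\theta G_z(w)-\sum_ia_i\Delta(m_iw,\lambda)=E(\lambda w)-\lambda^\theta E(w) \tag{9}$$
satisfies $|Q(\lambda,w)|\le(1+2^\theta)\beta^{q_{N+1}}\le\beta^{q_N}$ for all $N$, whenever $\lambda\in[1,2]$ and $\beta/R\le w\le\lambda w\le\beta$. The middle expression in (9) is $L_0$-definable, because of (H1).

**Step 4: the error jumps past $\theta$.** Let $S$ be the $\mathbb R_0$-definable set of triples $(\beta,b,R)$ with $0<\beta<1<R$, $b\ge0$, for which there are $z$, $a_i$, $m_i>0$ with $a_l=m_l=1$ such that $m_i/m_j\notin(1/R,R)$ for $i\ne j$; $m_i\beta R\le1$ for all $i$; and $|Q(\lambda,w)|\le b$ for all $\lambda\in[1,2]$, $\beta/R\le w\le\lambda w\le\beta$, with $Q$ given by the middle expression in (9). Here $\Delta(m_iw,\lambda)$ is defined, as $m_i\lambda w\le m_i\beta\le1/R<1$. $S$ is upward closed in $b$ and downward closed in $R>1$. In $\mathcal R$, our $(\beta,\beta^{q_N},R)$ is in $S$ for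 all $N$.

Let $b_0=\inf\{b:(\beta,b,R)\in S\}\in\mathbb R\langle R,\beta\rangle$, so $0\le b_0\le\beta^{q_N}$ for all $N$. By Lemma 5(i), $\Gamma_{\mathbb R\langle R\rangle}=Kv(R)$. Since $n|v(R)|\le v(\beta)$ for all $n$ and $v(R)\ne0$, $v(\beta)\notin Kv(R)$, and $\Gamma_{\mathbb R\langle R,\beta\rangle}=Kv(R)\oplus Kv(\beta)$ by Lemma 5(i) again. If $b_0\ne0$, write $v(b_0)=x\,v(R)+y\,v(\beta)$ with $x,y\in K$. As $|x\,v(R)|<\eta\,v(\beta)$ for every rational $\eta>0$ and $v(b_0)\ge q_Nv(\beta)$ for all $N$, we get $y\ge\theta$. As $\theta\notin K$, $y>\theta$. Any rational $q'$ with $\theta<q'<y$ then satisfies $v(b_0)>q'v(\beta)$, so $b_0<\beta^{q'}$. If $b_0=0$, take any rational $q'>\theta$. In all cases there is a rational $q'>\theta$ with $b_0<\beta^{q'}$, and so $(\beta,\beta^{q'},R)\in S$.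

**Step 5: down to the reals.** Let $R^*(x)=\sup\{R'\le1/x:(x,x^{q'},R')\in S\}$, with value $1$ if the set is empty; this is $\mathbb R_0$-definable on $(0,1)$. We have $R^*(\beta)\ge R$, which is infinite, and $\beta$ is a positive infinitesimal. A finite bound for $R^*$ on some real interval $(0,\varepsilon)$ would hold at $\beta$, so $R^*(x)\to\infty$ as $x\to0^+$ in $\mathbb R$, by o-minimality. By (M1), $R^*(x)\sim Cx^{-e'}$ with $e'>0$. Choose a rational $0<e<e'$ with $(1+e)\theta<q'$. Since $S$ is downward closed in $R$, $(x,x^{q'},x^{-e})\in S$ for all small real $x>0$. Definable choice gives $\mathbb R_0$-definable witnesses $z(x),a_i(x),m_i(x)$ with $a_l=m_l=1$.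

Discard the $i$ with $a_i(x)\equiv0$ near $0^+$; $i=l$ stays. Write $a_i\sim\mathrm{const}\cdot x^{\alpha_i}$ and $m_i\sim\mathrm{const}\cdot x^{\mu_i}$ with nonzero constants, $\alpha_i,\mu_i\in K$, $\alpha_l=\mu_l=0$. Since $m_i/m_j\notin(x^e,x^{-e})$, the $\mu_i$ are pairwise distinct. Since $m_ix\le x^e$, $\mu_i+1\ge e>0$.

**Step 6: homogeneity against Lemma 1.** For small $x$ and $w\in[x^{1+e},x]$ put $\mathcal G_x(w)=G_{z(x)}(w)-\sum a_i(x)f(m_i(x)w)$. By the definition of $S$ and of $\Delta$,
$$|\mathcal G_x(\lambda w)-\lambda^\theta\mathcal G_x(w)|\le x^{q'}\qquad\text{for }\lambda\in[1,2],\ x^{1+e}\le w\le\lambda w\le x .$$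
Let $\sigma\in[1,1+e]$ be rational and pass from $w=x^\sigma$ to $x=2^k\lambda w$, $\lambda\in[1,2]$, by $k$ doublings and one last factor $\lambda$. Summing
$$|2^{-(j+1)\theta}\mathcal G_x(2^{j+1}w)-2^{-j\theta}\mathcal G_x(2^jw)|\le2^{-(j+1)\theta}x^{q'}$$
over $j<k$ gives $|2^{-k\theta}\mathcal G_x(2^kw)-\mathcal G_x(w)|\le\frac{1}{2^\theta-1}x^{q'}$. Multiplying $|\mathcal G_x(x)-\lambda^\theta\mathcal G_x(2^kw)|\le x^{q'}$ by $(2^k\lambda)^{-\theta}=(x/w)^{-\theta}\le1$ gives $|(x/w)^{-\theta}\mathcal G_x(x)-2^{-k\theta}\mathcal G_x(2^kw)|\le x^{q'}$. Together,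
$$\mathcal G_x(x^\sigma)=x^{(\sigma-1)\theta}\mathcal G_x(x)+O(x^{q'}),\qquad\sigma\in[1,1+e]\text{ rational}. \tag{10}$$

On the other hand, apply Lemma 1 with $h(x)=G_{z(x)}(x^\sigma)$ and $t_i(x)=m_i(x)x^\sigma$, whose exponents $\nu_i=\mu_i+\sigma$ are positive and pairwise distinct. It gives $\mathcal G_x(x^\sigma)\sim C_\sigma x^{r_\sigma}$ with $C_\sigma\ne0$, $r_\sigma\in K$ and $r_\sigma<\min_i(\alpha_i+\theta\nu_i)\le\alpha_l+\theta\nu_l=\theta\sigma$.

Take a rational $1<\sigma\le1+e$. In (10) the first term on the right is $\sim C_1x^{r_1+(\sigma-1)\theta}$, with exponent less than $\theta+(\sigma-1)\theta=\theta\sigma\le(1+e)\theta<q'$, so it dominates the error term. Hence $r_\sigma=r_1+(\sigma-1)\theta$, and $\theta=(r_\sigma-r_1)/(\sigma-1)\in K$, a contradiction. $\square$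

## 7. From nonlinear to linear

Now the Taylor argument of Section 1 can be carried out: by induction, the first $k-1$ values are independent enough for every definable condition to hold on a whole box around them.

**Proposition 8.** Let $A$ be a submodel, $s>0$, $v(s)\notin\Gamma_A$, and let $u_i=m_is^{r_i}$ ($m_i\in A_{>0}$, $r_i\in K^\times$, $1\le i\le k$) be positive infinitesimals with pairwise distinct values. Then $A\langle s,f(u_1),\dots,f(u_{k-1})\rangle$ does not capture $f(u_k)$.

*Proof.* Induction on $k$. Put $E_0=A\langle s\rangle$, $y_i=f(u_i)$, $E_j=E_0\langle y_1,\dots,y_j\rangle$. Suppose $c\in E_{k-1}$ and $c\approx_{u_k}f(u_k)$. If $k=1$ this is a relation of length $1$, contradicting Proposition 7. Let $k\ge2$ and $y=(y_1,\dots,y_{k-1})$.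

**Step 1: the type of $y$ over $E_0$.** By induction $E_{j-1}$ does not capture $y_j$, and by the case $k=1$ neither does $E_0$ ($1\le j<k$). So by Lemma 6, $\Gamma_{E_{k-1}}=\Gamma_{E_0}$, and $y_j\notin E_{j-1}$ for all $j<k$, that is, $y_1,\dots,y_{k-1}$ are $L_0$-independent over $E_0$. We claim that
$$(y_1',\dots,y_{k-1}')\text{ realizes }\mathrm{tp}_{L_0}(y/E_0)\iff y_i'\approx_{u_i}y_i\text{ for all }i<k. \tag{11}$$
The implication from left to right is Lemma 6(a) over $E_0$. For the converse suppose that we have an isomorphism $\sigma_j:E_j\to E_j'=E_0\langle y_1',\dots,y_j'\rangle$ over $E_0$ with $y_i\mapsto y_i'$ (for $j=0$, the identity). Note $\sigma_ju_{j+1}=u_{j+1}$. By Lemma 6(c), $E_j'$ does not capture $f(u_{j+1})=y_{j+1}$, and $y_{j+1}$ realizes over $E_j'$ the $\sigma_j$-image of its own cut over $E_j$. By Lemma 6(a) over $E_j'$, $y_{j+1}'$ has the same cut over $E_j'$ as $y_{j+1}$. So $\sigma_j$ extends by $y_{j+1}\mapsto y_{j+1}'$.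

**Step 2: boxes.** Let $\mathrm{Box}_N=\{t:|t_i-p_N(u_i)|\le2u_i^{q_N},\ i<k\}$. The boxes decrease in $N$, since $2u_i^{q_{N+1}}+|p_{N+1}(u_i)-p_N(u_i)|\le3u_i^{q_{N+1}}+u_i^{q_N}\le2u_i^{q_N}$. Moreover $t\in\bigcap_N\mathrm{Box}_N$ if and only if $t_i\approx_{u_i}y_i$ for all $i<k$: in one direction $|t_i-y_i|\le3u_i^{q_N}$ for all $N$; in the other $|t_i-p_N(u_i)|\le|t_i-y_i|+u_i^{q_N}\le2u_i^{q_N}$. So by (11) the intersection of the boxes is the set of realizations of the type of $y$ over $E_0$. It follows that every $E_0$-definable set $X$ containing $y$ contains some $\mathrm{Box}_N$: the decreasing sets $\mathrm{Box}_N\setminus X$ have empty intersection, so one of them is empty by saturation.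

**Step 3: uniform derivatives on a box.** Let $c=F(y)$ with $F$ $E_0$-definable. By independence the $C^2$ cell over $E_0$ that contains $y$ is open, so $F$ is $C^2$ on an $E_0$-definable open set containing $y$. As $\Gamma_{E_{k-1}}=\Gamma_{E_0}$, there are $a_i$, $a_{ij}=a_{ji}$ in $E_0$ with $\partial_iF(y)=a_i(1+\varepsilon)$ and $\partial_i\partial_jF(y)=a_{ij}(1+\varepsilon)$ with infinitesimal $\varepsilon$'s, where $a=0$ if the derivative vanishes. By Step 2 we can fix $N$ such that on $\mathrm{Box}_N$ the function $F$ is $C^2$ and $|\partial_iF-a_i|\le\frac12|a_i|$, $|\partial_i\partial_jF-a_{ij}|\le\frac12|a_{ij}|$.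

First, $|a_{ij}|u_j^{q_N}\le|a_i|$. Along a side of $\mathrm{Box}_N$ in direction $j$, of length $4u_j^{q_N}$, the function $\partial_iF$ varies by at least $2u_j^{q_N}|a_{ij}|$ and by at most $|a_i|$.

Second, $a_i\mathfrak b_{u_i}\subseteq\mathfrak b_{u_k}$. Let $\delta\in\mathfrak b_{u_i}$. By (11), $y+\delta e_i$ has the type of $y$ over $E_0\ni u_k$. This type contains the conditions $|F(\cdot)-p_M(u_k)|\le2u_k^{q_M}$ for all $M$, because $F(y)=c\approx_{u_k}f(u_k)$. So $F(y+\delta e_i)-F(y)\in\mathfrak b_{u_k}$. By the mean value theorem this difference equals $\partial_iF(\xi)\delta$ for some $\xi\in\mathrm{Box}_N$, and $|\partial_iF(\xi)|\ge\frac12|a_i|$. Hence $a_i\delta\in\mathfrak b_{u_k}$.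

**Step 4: linearization.** Choose $M>N$ with $q_M+\frac12(q_M-q_N)>\theta$; this is possible as $q_M\to\theta$ and $q_M-q_N\ge q_{N+1}-q_N>0$. Let $P=(p_M(u_i))_{i<k}\in\mathrm{Box}_M\subseteq\mathrm{Box}_N$. We have $|y_i-p_M(u_i)|\le u_i^{q_M}$. Taylor's formula holds in $\mathcal R$ for the members of a definable family, by elementarity. On the convex set $\mathrm{Box}_N$, where $\frac12|\partial_i\partial_jF|\le|a_{ij}|$, it gives
$$\Big|F(y)-F(P)-\sum_{i<k}\partial_iF(P)\,(y_i-p_M(u_i))\Big|\le\sum_{i,j<k}|a_{ij}|\,u_i^{q_M}u_j^{q_M}.$$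
The right-hand side is in $\mathfrak b_{u_k}$. For each pair we may assume, by symmetry, $v(u_j)\ge v(u_i)$; then $u_j\le u_i^{1/2}$, as $v(u_j)>\frac12v(u_i)$. By the first part of Step 3,
$$|a_{ij}|u_i^{q_M}u_j^{q_M}\le|a_i|\,u_i^{q_M}u_j^{q_M-q_N}\le|a_i|\,u_i^{q_M+\frac12(q_M-q_N)}\in a_i\mathfrak b_{u_i}\subseteq\mathfrak b_{u_k},$$
where (b2) and the second part of Step 3 were used; if $a_i=0$ the term is $0$.

Put $\varphi_i=\partial_iF(P)\in E_0$. Then $|\varphi_i|\le\frac32|a_i|$, so $\varphi_i\mathfrak b_{u_i}\subseteq\mathfrak b_{u_k}$, and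
$$f(u_k)-\sum_{i<k}\varphi_if(u_i)\approx_{u_k}g,\qquad g=F(P)-\sum_{i<k}\varphi_ip_M(u_i)\in E_0 .$$
Moving the terms with $\varphi_i\mathfrak b_{u_i}\subsetneq\mathfrak b_{u_k}$ to the right by (b4) leaves a relation with last entry $u_k$, contradicting Proposition 7. $\square$

## 8. Back and forth: proof of Theorem 2

Call a submodel $A$ *closed* if $f(u)\in A$ for all $u\in A\cap(0,1)$; for example $\mathbb R$ is closed. Let $\mathcal I$ be the set of $L_0$-isomorphisms $\sigma:A\to B$ between small closed submodels with $\sigma f(u)=f(\sigma u)$ for $u\in A\cap(0,1)$. If $A$ is closed and $\sigma$ is an $L_0$-isomorphism onto $B$ with this commutation property, then $B=\sigma(A)$ is automatically closed. $\mathcal I$ is closed under inverses and contains $\mathrm{id}_{\mathbb R}$.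

**Proposition 9 (extension).** Let $\sigma:A\to B$ be in $\mathcal I$, $a\in\mathcal R\setminus A$, and let $b$ realize the $\sigma$-image of the cut of $a$ over $A$. Then some $\sigma'\in\mathcal I$ extends $\sigma$ with $\sigma'(a)=b$, and the domain of $\sigma'$ can be taken with value group $\Gamma_{A\langle a\rangle}$.

*Proof.* Let $\sigma_0:A_0=A\langle a\rangle\to B_0=B\langle b\rangle$ extend $\sigma$ with $a\mapsto b$.

**Case 1: $\Gamma_{A_0}=\Gamma_A$.** For $u\in A_0\cap(0,1)$ pick $u_0\in A\cap(0,1)$ with $v(u_0)=v(u)$, and $u_0=\frac12$ if $v(u)=0$. For suitable $n$, transport gives $f(u)=\Theta_n(u_0,u,f(u_0))\in A_0$ and $\sigma_0f(u)=\Theta_n(\sigma u_0,\sigma_0u,f(\sigma u_0))=f(\sigma_0u)$. So $\sigma_0\in\mathcal I$.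

**Case 2: $\Gamma_{A_0}\ne\Gamma_A$.** By exchange $A_0=A\langle s\rangle$ with $s>0$, $v(s)\notin\Gamma_A$, and $\Gamma_{A_0}=\Gamma_A\oplus Kv(s)$ by Lemma 5(i). Choose $(u_\nu)_{\nu<\zeta}$, $u_\nu=m_\nu s^{r_\nu}$ with $m_\nu\in A_{>0}$, $r_\nu\in K^\times$, representing each positive element of $\Gamma_{A_0}\setminus\Gamma_A$ exactly once; as $A_0$ is small we may take $\zeta\le\Lambda$. Put $A_\nu=A_0\langle f(u_\eta):\eta<\nu\rangle$. An element of $A_\nu$ lies in $A_0\langle f(u_{\eta_1}),\dots,f(u_{\eta_m})\rangle$ for finitely many $\eta_i<\nu$, so by Proposition 8, $A_\nu$ does not capture $f(u_\nu)$. By Lemma 6(b),(c) and transfinite induction, with unions at limits, $\sigma_0$ extends to an $L_0$-isomorphism $\sigma':A'=A_\zeta\to B'$ with $f(u_\nu)\mapsto f(\sigma_0u_\nu)$, and $\Gamma_{A'}=\Gamma_{A_0}$. The submodel $A'$ is small. Every $u\in A'\cap(0,1)$ has the value of some $u_0\in(A\cap(0,1))\cup\{u_\nu:\nu<\zeta\}$, for which $f(u_0)\in A'$ and $\sigma'f(u_0)=f(\sigma'u_0)$. By transport, as in Case 1, $f(u)\in A'$ and $\sigma'f(u)=f(\sigma'u)$.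 So $\sigma'\in\mathcal I$. $\square$

**Step 1: members of $\mathcal I$ are partial $L_1$-elementary maps.** Closed submodels are $L_1$-substructures, and $\sigma\in\mathcal I$ is an $L_1$-isomorphism, so $\sigma$ preserves atomic $L_1$-formulas. For any $a\in\mathcal R$ outside the domain of $\sigma$ the required $b$ exists by saturation, so $a$ can be added to the domain by Proposition 9; applying this to $\sigma^{-1}$, any element can be added to the range. Induction on formulas gives the claim.

**Step 2: o-minimality.** Let $A$ be small and closed. Elements outside $A$ with the same cut over $A$ have the same $L_1$-type over $A$, by Proposition 9 with $\sigma=\mathrm{id}_A$ and Step 1. Let $\varphi(x)$ be an $L_1$-formula over $A$ and $a\notin A$. The elements in all intervals $(c,d)\ni a$ with $c,d\in A\cup\{\pm\infty\}$ are outside $A$ and have the cut of $a$, so they satisfy $\varphi$ if $a$ does, and $\neg\varphi$ if $a$ does. By saturation one such interval lies entirely in $\varphi(\mathcal R)$ or in its complement. Thus $\mathcal R$ is covered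 by the points of $A$ and by intervals with endpoints in $A\cup\{\pm\infty\}$ on which $\varphi$ has constant truth value. There are at most $\Lambda$ of these sets, so by saturation finitely many of them cover $\mathcal R$. Hence $\varphi(\mathcal R)$ is a finite union of points and intervals with endpoints in $A\cup\{\pm\infty\}$. With $A=\mathbb R$ and elementarity: $(\mathbb R_0,f)$ is o-minimal.

**Step 3: growth and exponents.** Let $a\in\mathcal R$ be a positive infinitesimal. Proposition 9 with $\sigma=\mathrm{id}_{\mathbb R}$ and $b=a$ gives a small closed $A'\ni a$ with $\Gamma_{A'}=\Gamma_{\mathbb R\langle a\rangle}=Kv(a)$. If $b\in\mathrm{dcl}_{L_1}(\mathbb R\cup\{a\})$, then $b\in A'$. Otherwise, by saturation, some $b'\ne b$ has the cut of $b$ over $A'$, hence the same $L_1$-type over $A'$ by Step 2; this is impossible, since a formula over $\mathbb R\cup\{a\}$ singles out $b$.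

Now let $g$ be definable in $(\mathbb R_0,f)$ near $0^+$ and not eventually $0$. By o-minimality $g$ has no zeros near $0^+$, so $g(a)\ne0$. As $g(a)\in A'$, $v(g(a))=r\,v(a)$ with $r\in K$. By o-minimality $g(x)/x^r$ has a limit in $[-\infty,\infty]$ at $0^+$. The limit is finite and nonzero, because $g(a)/a^r$ is finite and not infinitesimal. So $g\sim Cx^r$ with $C\ne0$ and $r\in K$. Via $x\mapsto1/x$ this shows that $(\mathbb R_0,f)$ is polynomially bounded. If $x^\rho$ is definable in it, then $x^\rho\sim Cx^r$ with $r\in K$, so $\rho=r\in K$. As $K=k(\mathbb R_0)\subseteq k(\mathbb R_0,f)$, the field of exponents of $(\mathbb R_0,f)$ is $K$. This proves Theorem 2, and with it Theorem 4. $\square$
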